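\title{Stabilization of the generators of $W(E_8)$-invariant weak Jacobi forms}

\begin{abstract}
For each index $t\ge1$ the weak Jacobi forms for the lattice $E_8$ that are invariant under the Weyl group form a free module over $\mathbb C[E_4,E_6]$. We prove the conjecture, posed in a paper of Sun and Wang, that the number of generators of a given weight $k\le0$ is constant for large $t$. The stable value is the dimension of the space of $W(E_8)$-invariant polynomials of degree $-k$, and we determine the exact index from which it is attained. The proof identifies these Jacobi forms with the polynomials in the coefficients of a quartic and a sextic in one variable $u$ that are invariant under the shifts of $u$. The quartic and the sextic are the invariants of the members of a pencil of plane cubics through nine points of an elliptic curve.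
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E_8$ be the root lattice of type $E_8$ with its even unimodular form $(\cdot,\cdot)$, extended bilinearly to $E_8\otimes\mathbb C$, let $W(E_8)$ be its Weyl group, and let $\mathbb H$ be the upper half-plane. Put $q=e^{2\pi i\tau}$ and $\zeta^\ell=e^{2\pi i(\ell,\mathfrak z)}$. For integers $k$ and $t\ge1$, a \emph{$W(E_8)$-invariant weak Jacobi form of weight $k$ and index $t$} is a holomorphic function $\varphi:\mathbb H\times(E_8\otimes\mathbb C)\to\mathbb C$ such that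
\begin{itemize}
\item[(i)] $\varphi\bigl(\frac{a\tau+b}{c\tau+d},\frac{\mathfrak z}{c\tau+d}\bigr)=(c\tau+d)^k\exp\bigl(\frac{\pi itc(\mathfrak z,\mathfrak z)}{c\tau+d}\bigr)\varphi(\tau,\mathfrak z)$ for all $\bigl(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\bigr)\in\mathrm{SL}_2(\mathbb Z)$;
\item[(ii)] $\varphi(\tau,\mathfrak z+\lambda\tau+\mu)=\exp\bigl(-\pi it((\lambda,\lambda)\tau+2(\lambda,\mathfrak z))\bigr)\varphi(\tau,\mathfrak z)$ for all $\lambda,\mu\in E_8$;
\item[(iii)] $\varphi(\tau,\sigma(\mathfrak z))=\varphi(\tau,\mathfrak z)$ for all $\sigma\in W(E_8)$;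
\item[(iv)] $\varphi(\tau,\mathfrak z)=\sum_{n\ge0}\sum_{\ell\in E_8}f(n,\ell)q^n\zeta^\ell$, with non-negative powers of $q$ only.
\end{itemize}
We write $J_{k,t}$ for the space of these forms, $J_{*,t}=\bigoplus_kJ_{k,t}$, and $M_*=\mathbb C[E_4,E_6]$ for the ring of modular forms for $\mathrm{SL}_2(\mathbb Z)$. It is known, and it also follows from the proof of Theorem~\ref{thm:iso} below, that $J_{*,t}$ is a free $M_*$-module of finite rank with a basis of homogeneous forms. Let $d_{k,t}$ be the number of elements of weight $k$ in such a basis. It does not depend on the basis, because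
\begin{equation}\label{eq:hilbert}
\sum_kd_{k,t}\,y^k=(1-y^4)(1-y^6)\sum_k\dim J_{k,t}\,y^k .
\end{equation}

For fixed $\tau$, conditions (ii) and (iii) cut out a finite-dimensional space of invariant theta functions in $\mathfrak z$. Its dimension $r(t)$ does not depend on $\tau$ and tends to infinity with $t$ (Lemma~\ref{lem:theta}), and it will turn out to be the rank $\sum_kd_{k,t}$. The numbers $d_{k,t}$ record how this rank is distributed over the weights. The following conjecture, posed in \cite{SW}, says that the distribution freezes in every bounded range of non-positive weights.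

\medskip\noindent
\textbf{Conjecture.} \emph{For every even $K\le0$ there is a positive integer $L(K)$ such that, for each fixed $k$ with $K\le k\le0$, the number $d_{k,t}$ is constant for $t\ge L(K)$.}
\medskip

The Taylor expansion at $\mathfrak z=0$ suggests what the constant should be. Let $\varphi\in J_{k,t}$ be nonzero and let $\varphi_n(\tau,\mathfrak z)$ be its nonzero homogeneous term of lowest degree $n$ in $\mathfrak z$. The exponential in (i) is $1$ up to terms of higher degree, so (i), (iii) and (iv) make $\varphi_n$ a $W(E_8)$-invariant polynomial of degree $n$ whose coefficients are modular forms of weight $k+n$. Hence $n\ge-k$, and if $n=-k$ the coefficients are constants. The simplest possible behavior is that the generators of weight $k$ have linearly independent leading terms of degree exactly $-k$, and that every invariant polynomial of degree $-k$ occurs once $t$ is large. The ring of $W(E_8)$-invariant polynomials is a polynomial ring on generators of degrees $2,8,12,14,18,20,24,30$. One is therefore led to the numbers $\delta_k$ ($k\le0$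 even) defined by
\begin{equation}\label{eq:delta}
\sum_{j\ge0}\delta_{-2j}s^j=\frac1{(1-s)(1-s^4)(1-s^6)(1-s^7)(1-s^9)(1-s^{10})(1-s^{12})(1-s^{15})},
\end{equation}
so that $\delta_k$ is the dimension of the space of $W(E_8)$-invariant polynomials of degree $-k$ on $E_8\otimes\mathbb C$. This reasoning serves only as a guide, and the proof takes another route, but the guess is correct.

\begin{theorem}\label{thm:stable}
For every even $k\le0$ and every $t\ge\max\bigl(-\frac k2,\frac{10-k}4\bigr)$ one has $d_{k,t}=\delta_k$, and $d_{k,t}=0$ for odd $k$. Hence the conjecture holds with $L(K)=\max\bigl(-\frac K2,\lceil\frac{10-K}4\rceil\bigr)$.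
\end{theorem}

\begin{theorem}\label{thm:sharp}
For even $k\le0$ let $t_0(k)$ be the least $t_0\ge1$ such that $d_{k,t}$ is constant for $t\ge t_0$. Then $t_0(k)=2,2,2,3,4,5,5$ for $k=0,-2,-4,-6,-8,-10,-12$, and $t_0(k)=-k/2$ for $k\le-14$, where $d_{k,-k/2-1}=\delta_k-1$. So the least possible $L(K)$ is $2$ for $K=0,-2,-4$; it is $3,4,5,5$ for $K=-6,-8,-10,-12$; and it is $-K/2$ for $K\le-14$. For $t\ge2$ there are no generators of positive weight, and for every $t\ge1$ there are none of weight less than $-4t$.
\end{theorem}

Both theorems are counts in an algebraic model of the Jacobi forms. Let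
\[
\mathcal P=\mathbb C[A_0,\dots,A_4,B_0,\dots,B_6]
\]
be the ring of polynomial functions on pairs of polynomials $f(u)=\sum A_nu^{4-n}$, $g(u)=\sum B_nu^{6-n}$. Give $A_n$ weight $4-6n$ and index $n$, and give $B_n$ weight $6-6n$ and index $n$. A monomial of degree $p$ in the $A_n$, degree $q$ in the $B_n$ and index $t$ has weight $4p+6q-6t$; we call $(p,q)$ its bidegree. (The letter $q$ in a bidegree never occurs in the same formula as $q=e^{2\pi i\tau}$.) The shifts $(f(u),g(u))\mapsto(f(u+h),g(u+h))$, $h\in\mathbb C$, act on $\mathcal P$ by $\exp(hD)$, where $D$ is the derivation with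
\[
DA_n=(5-n)A_{n-1},\qquad DB_n=(7-n)B_{n-1},\qquad A_{-1}=B_{-1}=0 .
\]
Let $R=\ker D$ be the ring of shift invariants. Since $D$ preserves the bidegree and lowers the index by $1$, the ring $R$ is graded by bidegree and index, hence also by weight. We write $\mathcal P_t$ and $R_t$ for the parts of index $t$.

\begin{theorem}\label{thm:iso}
There is an injective ring homomorphism $\Phi$ from $R$ to the holomorphic functions on $\mathbb H\times(E_8\otimes\mathbb C)$, with $\Phi(A_0)=\frac{4\pi^4}3E_4$ and $\Phi(B_0)=\frac{8\pi^6}{27}E_6$, which maps the part of $R$ of weight $k$ and index $t\ge1$ isomorphically onto $J_{k,t}$.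
\end{theorem}

A description of this ring by joint covariants of a binary sextic and a binary quartic is due to K.~Sakai; the proof given here does not use it.

The map $\Phi$ comes from plane geometry. A vector $\mathfrak z\in E_8\otimes\mathbb C$ can be written as nine numbers with sum $0$, and these give nine points on the Weierstrass cubic $\{F_0=0\}\cong\mathbb C/(\mathbb Z\tau+\mathbb Z)$. Because the sum is $0$, a second cubic $F_1$ passes through the nine points. The two classical invariants of the members $uF_0+F_1$ of the pencil are polynomials $f(u)$ and $g(u)$ of degrees $4$ and $6$. The cubic $F_1$ is determined only up to adding a multiple of $F_0$, which shifts $u$, and this is why only elements of $R$ give well-defined functions of $(\tau,\mathfrak z)$. Section~\ref{sec:pencil} carries out the construction, and Section~\ref{sec:small} works out indices one and two. Section~\ref{sec:laws} verifies (i)--(iv); the reflection that is not a permutation of the nine points is realized by a quadratic Cremona transformation. Section~\ref{sec:rank} shows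 that $R_t$ has rank $r(t)$, and Section~\ref{sec:indep} shows, by means of rational elliptic surfaces, that a basis of $R_t$ stays linearly independent at every $\tau$ and at the cusp. Theorem~\ref{thm:iso} follows in Section~\ref{sec:iso}, and Section~\ref{sec:count} counts generators with the representation theory of $\mathfrak{sl}_2$.

\section{A pencil of cubics through nine points}\label{sec:pencil}

\subsection{The lattice in nine coordinates}\label{ss:lattice}

Let $e_1,\dots,e_9$ be the standard basis of $\mathbb R^9$, let $A_8$ be the lattice of integer vectors with coordinate sum $0$, and consider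
\[
\Bigl\{\lambda\in\mathbb R^9:\ \sum\lambda_i=0,\ 3\lambda_i\in\mathbb Z,\ \lambda_i-\lambda_j\in\mathbb Z\Bigr\},\qquad v=\bigl(\tfrac23,\tfrac23,\tfrac23,-\tfrac13,\dots,-\tfrac13\bigr).
\]
All coordinates of such a $\lambda$ have the same class $0$, $\frac13$ or $\frac23$ modulo $\mathbb Z$, so $\lambda$, $\lambda-2v$ or $\lambda-v$ lies in $A_8$: the lattice is generated by $A_8$ and $v$. It is integral, since $(v,v)=2$ and $(v,\lambda)=\lambda_1+\lambda_2+\lambda_3$ whenever $\sum\lambda_i=0$. The eight vectors $e_i-e_{i+1}$ $(1\le i\le7)$ and $-v$ have norm $2$, the first seven form a chain, and $-v$ has product $-1$ with $e_3-e_4$ and $0$ with the other six. Their Gram matrix is the Cartan matrix of $E_8$, of determinant $1$, so they span the whole lattice. Thus the lattice is $E_8$, and the eight vectors are simple roots.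

We write $\mathfrak z=(z_1,\dots,z_9)\in\mathbb C^9$ with $\sum z_i=0$, so that $(\mathfrak z,\mathfrak z)=\sum z_i^2$. The reflection in the root $e_i-e_j$ exchanges $z_i$ and $z_j$. Hence $W(E_8)$ is generated by the symmetric group $S_9$ and the reflection $\mathfrak z\mapsto\tilde{\mathfrak z}=\mathfrak z-(v,\mathfrak z)v$, that is,
\begin{equation}\label{eq:refl}
\tilde z_i=z_i-\tfrac{2s}3\ \ (i\le3),\qquad\tilde z_i=z_i+\tfrac s3\ \ (i\ge4),\qquad s=z_1+z_2+z_3 .
\end{equation}

\subsection{The invariants of a plane cubic}\label{ss:cubic}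

For a ternary cubic form $F$ let $C_F=\{F=0\}\subset\mathbb P^2$, and put
\[
F_{\alpha,\beta}=Y^2Z-4X^3+\alpha XZ^2+\beta Z^3 ,
\]
so that $C_{F_{\alpha,\beta}}$ is the curve $y^2=4x^3-\alpha x-\beta$. Over an algebraically closed field of characteristic $0$, every $F$ with $C_F$ smooth satisfies $F\circ M=F_{\alpha,\beta}$ for some $M\in\mathrm{GL}_3$ and some $\alpha,\beta$: a flex gives Weierstrass form up to a scalar, and the scalar is absorbed into $M$.

By a classical result of Aronhold (see \cite[\S4.4]{St}) there are nonzero $\mathrm{SL}_3$-invariant homogeneous polynomials $S$ and $T$ of degrees $4$ and $6$ in the coefficients of $F$. Writing $M=mM_0$ with $\det M_0=1$ and $m^3=\det M$ gives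
\begin{equation}\label{eq:cov}
S(F\circ M)=\det(M)^4S(F),\qquad T(F\circ M)=\det(M)^6T(F)\qquad(M\in\mathrm{GL}_3).
\end{equation}
Apply this to $F_{j^4\alpha,j^6\beta}\circ\operatorname{diag}(j^2,j^3,1)=j^6F_{\alpha,\beta}$. It gives $j^{20}S(F_{j^4\alpha,j^6\beta})=j^{24}S(F_{\alpha,\beta})$ and $j^{30}T(F_{j^4\alpha,j^6\beta})=j^{36}T(F_{\alpha,\beta})$. So $S(F_{\alpha,\beta})$ and $T(F_{\alpha,\beta})$ are polynomials of weights $4$ and $6$ in variables $\alpha,\beta$ of weights $4,6$, that is, constant multiples of $\alpha$ and $\beta$. The constants are nonzero, since otherwise $S$ or $T$ would vanish on the dense set of smooth cubics. We normalize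
\[
S(F_{\alpha,\beta})=\alpha,\qquad T(F_{\alpha,\beta})=\beta .
\]

Formula \eqref{eq:cov} controls $S$ and $T$ under linear maps only, while one of the maps we need is quadratic. We therefore describe $S(F)$ and $T(F)$ intrinsically, through a differential on $C_F$. Let
\[
\Omega=X\,dY\wedge dZ-Y\,dX\wedge dZ+Z\,dX\wedge dY=Z^3\,d(X/Z)\wedge d(Y/Z).
\]
Then $M^*\Omega=\det(M)\,\Omega$, and $\Omega/F$ is a rational $2$-form on $\mathbb P^2$. Recall that a $2$-form with a simple pole along a smooth curve $\{\phi=0\}$ on a surface can be written locally as $\eta\wedge d\phi/\phi$, that the \emph{residue} $\eta|_{\phi=0}$ does not depend on the choices, and that residues commute with local isomorphisms of surfaces. For smooth $C_F$ the residue $\omega_F$ of $\Omega/F$ is a nowhere vanishing regular differential, equal to $dx/(\partial F/\partial y)$ in the chart $Z=1$. In particular $\omega_{F_{\alpha,\beta}}=dx/2y$.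

\begin{lemma}\label{lem:cubic}
Let $\mathbb F$ be a field containing $\mathbb C$ and let $F,\tilde F$ be smooth cubics over $\mathbb F$.
\begin{itemize}
\item[(a)] If $\mathbb F$ is algebraically closed and $\vartheta:C_F\to C_{\tilde F}$ is an isomorphism of curves with $\vartheta^*\omega_{\tilde F}=\kappa\,\omega_F$, then $S(\tilde F)=\kappa^{-4}S(F)$ and $T(\tilde F)=\kappa^{-6}T(F)$.
\item[(b)] If $C_F$ has an $\mathbb F$-rational point, it is isomorphic over $\mathbb F$ to the curve $y^2=4x^3-S(F)x-T(F)$. In particular $S(F)^3\ne27\,T(F)^2$.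
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathbb F$ be algebraically closed. A pair $(C,\omega)$ of a smooth genus-one curve and a nonzero regular differential is isomorphic to $(C_{F_{\alpha,\beta}},dx/y)$ for a unique $(\alpha,\beta)$, the \emph{invariants} of the pair. Indeed, the isomorphisms between such Weierstrass curves are composites of translations, which preserve $dx/y$, and of maps $(x,y)\mapsto(m^2x,m^3y)$, which replace $(\alpha,\beta)$ by $(m^4\alpha,m^6\beta)$ and pull $dx/y$ back to $m^{-1}dx/y$. The same description shows that $(C,\kappa\,\omega)$ has invariants $(\kappa^{-4}\alpha,\kappa^{-6}\beta)$. Choose $M$ with $F\circ M=F_{\alpha,\beta}$. Then $M^*(\Omega/F)=\det(M)\,\Omega/F_{\alpha,\beta}$, so $M^*(2\omega_F)=\det(M)\,dx/y$, and $(C_F,2\omega_F)$ has invariants $(\det(M)^{-4}\alpha,\det(M)^{-6}\beta)$. By \eqref{eq:cov} these are $(S(F),T(F))$. In (a) the pair $(C_{\tilde F},2\omega_{\tilde F})$ is isomorphic to $(C_F,2\kappa\,\omega_F)$, and the claim follows.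

In (b) the rational point gives an equation $y^2=4x^3-\alpha x-\beta$ over $\mathbb F$ with $dx/y$ an $\mathbb F^*$-multiple of $2\omega_F$, and a rescaling with $m\in\mathbb F^*$ achieves $dx/y=2\omega_F$. Over the algebraic closure, $(\alpha,\beta)$ are then the invariants $(S(F),T(F))$.
\end{proof}

\subsection{Elliptic and theta functions}\label{ss:theta}

Let $\Lambda=\mathbb Z\tau+\mathbb Z$, let $\wp(w)=\wp(\tau,w)$ be the Weierstrass function of $\Lambda$, and put
\[
\xi(w)=(\wp(w),\wp'(w),1),\qquad F_0=F_{g_2,g_3},\qquad g_2=\tfrac{4\pi^4}3E_4,\quad g_3=\tfrac{8\pi^6}{27}E_6 .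
\]
The map $\xi$ identifies $\mathbb C/\Lambda$ with the smooth cubic $E=C_{F_0}$, it pulls $\omega_{F_0}$ back to $dw/2$, and three distinct points $\xi(w_1),\xi(w_2),\xi(w_3)$ are collinear if and only if $w_1+w_2+w_3\in\Lambda$. Let $\mathcal L_n$ be the space of elliptic functions whose only poles lie on $\Lambda$ and have order at most $n$.

\begin{lemma}\label{lem:rep}
Let $n\in\{1,2,3\}$ and $\phi\in\mathcal L_{3n}$. There is a unique form $G$ of degree $n$ in $X,Y,Z$, not containing $X^3$ if $n=3$, with $G(\xi(w))=\phi(w)$. Its coefficients are polynomials in the Laurent coefficients of $\phi,\wp,\wp'$ at $w=0$. For $n=3$, the cubics with the same restriction to $E$ are $G+hF_0$, $h\in\mathbb C$.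
\end{lemma}

\begin{proof}
The monomial $X^aY^bZ^c$ gives $\wp^a\wp'^b=(-2)^bw^{-2a-3b}+\cdots$. The monomials $Z,X,Y$ have pole orders $0,2,3$; the monomials $Z^2,XZ,YZ,X^2,XY,Y^2$ have orders $0,2,3,4,5,6$; and $Z^3,XZ^2,YZ^2,X^2Z,XYZ,Y^2Z,X^2Y,XY^2,Y^3$ have orders $0,2,3,\dots,9$. Subtracting multiples of monomials in order of decreasing pole order leaves an elliptic function with at most a simple pole, which is a constant. This proves existence and the form of the coefficients, and uniqueness holds because the orders are distinct. A cubic that vanishes on the irreducible curve $E$ is a multiple of $F_0$.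
\end{proof}

With $\zeta=e^{2\pi iw}$ let
\[
\theta(w)=\theta(\tau,w)=(\zeta^{1/2}-\zeta^{-1/2})\prod_{n\ge1}(1-q^n\zeta)(1-q^n\zeta^{-1}).
\]
It is entire in $w$ with simple zeros exactly on $\Lambda$. The product gives $\theta(w+1)=-\theta(w)$ and $\theta(w+\tau)=-e^{-\pi i\tau-2\pi iw}\theta(w)$, and by induction
\begin{equation}\label{eq:theta}
\theta(w+m\tau+n)=(-1)^{m+n}e^{-\pi im^2\tau-2\pi imw}\,\theta(w)\qquad(m,n\in\mathbb Z).
\end{equation}
Consequently a quotient $\prod_{i=1}^N\theta(w-x_i)\big/\prod_{i=1}^N\theta(w-y_i)$ with $\sum x_i=\sum y_i$ is elliptic: under $w\mapsto w+1$ the signs cancel, and under $w\mapsto w+\tau$ the multiplier is $e^{2\pi i(\sum x_i-\sum y_i)}=1$. Up to a factor depending only on $\tau$, $\theta$ is the Jacobi function $\vartheta_1$, whose transformation law gives, for $\tilde\tau=\frac{a\tau+b}{c\tau+d}$ and $j=c\tau+d$,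
\begin{equation}\label{eq:thetamod}
\theta(\tilde\tau,w/j)=\epsilon(\tau)\,e^{\pi icw^2/j}\,\theta(\tau,w)
\end{equation}
with $\epsilon(\tau)\neq0$ independent of $w$. Finally, $\theta(w)^3\xi(w)$ is an entire function of $w$ with values in $\mathbb C^3\setminus\{0\}$; at $w=0$ it equals $(0,-2\theta'(0)^3,0)$.

\subsection{The map $\Phi$}\label{ss:Phi}

We need a cubic through the nine points $\xi(z_i)$ with a definite normalization, because the normalization carries the factors of automorphy. Put
\[
\psi_{\mathfrak z}(w)=\prod_{i=1}^9\theta(w-z_i)\Big/\theta(w)^9 .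
\]
Since $\sum z_i=0$, this function is elliptic and lies in $\mathcal L_9$. Let $F_1=F_1^{\tau,\mathfrak z}$ be the cubic of Lemma~\ref{lem:rep} with $F_1(\xi(w))=\psi_{\mathfrak z}(w)$. Its coefficients are holomorphic in $(\tau,\mathfrak z)$, because Laurent coefficients are integrals over small circles. Set
\[
f(u)=S(uF_0+F_1)=\sum_{n=0}^4a_nu^{4-n},\qquad g(u)=T(uF_0+F_1)=\sum_{n=0}^6b_nu^{6-n},
\]
so that $a_0=g_2$ and $b_0=g_3$. For $I\in R$ write $I(f,g)$ for the value of $I$ at $A_n=a_n$, $B_n=b_n$, and define
\[
\Phi(I)(\tau,\mathfrak z)=I(f,g).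
\]
This is a ring homomorphism with the values $\Phi(A_0),\Phi(B_0)$ required in Theorem~\ref{thm:iso}. Replacing $F_1$ by $F_1+hF_0$ shifts $u$ by $h$. It changes the single coefficients, for instance $a_1$ into $a_1+4hg_2$, but not $\Phi(I)$. All transformation laws will come from the following rule.

\begin{lemma}\label{lem:transfer}
Let $\kappa,\rho,J\in\mathbb C^*$ and $h\in\mathbb C$, and suppose that
\[
\tilde f(u)=\kappa^{-4}J^4f\Bigl(\frac{\rho u+h}J\Bigr),\qquad\tilde g(u)=\kappa^{-6}J^6g\Bigl(\frac{\rho u+h}J\Bigr).
\]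
Then $I(\tilde f,\tilde g)=(\rho/\kappa)^{4p+6q}(J/\rho)^tI(f,g)$ for $I\in R$ of bidegree $(p,q)$ and index $t$. The hypothesis holds for $\tilde f=S(u\tilde F_0+\tilde F_1)$, $\tilde g=T(u\tilde F_0+\tilde F_1)$ if there is $M\in\mathrm{GL}_3(\mathbb C)$ with $\det M=\kappa$, $\tilde F_0\circ M=\rho F_0$ and $\tilde F_1\circ M=JF_1+hF_0$.
\end{lemma}

\begin{proof}
After the shift $u\mapsto u-h/\rho$, which does not change $I(\tilde f,\tilde g)$, we may assume $h=0$. Then $\tilde a_n=\kappa^{-4}J^4(\rho/J)^{4-n}a_n=(\rho/\kappa)^4(J/\rho)^na_n$ and $\tilde b_n=(\rho/\kappa)^6(J/\rho)^nb_n$. For the last claim apply \eqref{eq:cov} to $(u\tilde F_0+\tilde F_1)\circ M=J\bigl(\frac{\rho u+h}JF_0+F_1\bigr)$.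
\end{proof}

\section{Indices one and two}\label{sec:small}

Let $\Gamma=R_0=\mathbb C[A_0,B_0]$, which $\Phi$ maps onto $M_*$. The map $D$ is $\Gamma$-linear because $DA_0=DB_0=0$, and it raises the weight by $6$. In small index its kernel can be found by hand, and the result can be tested at $\mathfrak z=0$. There $\psi_{\mathfrak z}=1$ and $F_1=Z^3$, so $uF_0+F_1=uF_{g_2,\,g_3+1/u}$ and
\begin{equation}\label{eq:zero}
f(u)=g_2u^4,\qquad g(u)=g_3u^6+u^5\qquad(\mathfrak z=0).
\end{equation}
Thus $b_1(\tau,0)=1$, and all other $a_n,b_n$ with $n\ge1$ vanish at $\mathfrak z=0$.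

\begin{example}[index one]\label{ex:one}
Here $\mathcal P_1=\Gamma A_1\oplus\Gamma B_1$ with $DA_1=4A_0$, $DB_1=6B_0$. As $A_0$ and $B_0$ are coprime, $R_1$ is free on $I=3B_0A_1-2A_0B_1$, of bidegree $(1,1)$ and weight $10-6=4$. On the other side, the theta series $\vartheta_{E_8}=\sum_{\ell\in E_8}q^{(\ell,\ell)/2}\zeta^\ell$ lies in $J_{4,1}$ by Poisson summation, and $\vartheta_{E_8}(\tau,0)$, a modular form of weight $4$ with constant term $1$, equals $E_4$. Theorem~\ref{thm:iso} says that $J_{4,1}$ is spanned by $\Phi(I)$, so $\Phi(I)$ must be a constant multiple of $\vartheta_{E_8}$. Formula \eqref{eq:zero} agrees with this and gives the constant: $\Phi(I)(\tau,0)=-2g_2=-\frac{8\pi^4}3E_4$. The guess of the introduction fails in index one. The natural candidate of weight $0$ is $B_1$, but $DB_1=6B_0$ can be canceled against $DA_1$ only after multiplication by $A_0$.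
\end{example}

\begin{example}[index two]\label{ex:two}
The module $\mathcal P_2$ is free on $A_2,B_2,A_1^2,A_1B_1,B_1^2$, of weights $-8,-6,-4,-2,0$. The element $c_1A_2+c_2B_2+c_3A_1^2+c_4A_1B_1+c_5B_1^2$ is mapped by $D$ to
\[
(3c_1+8A_0c_3+6B_0c_4)A_1+(5c_2+4A_0c_4+12B_0c_5)B_1 .
\]
In the kernel $c_3,c_4,c_5\in\Gamma$ are arbitrary and determine $c_1,c_2$. So $R_2$ is free on
\[
3A_1^2-8A_0A_2,\qquad5A_1B_1-4A_0B_2-10B_0A_2,\qquad5B_1^2-12B_0B_2,
\]
of weights $-4,-2,0$. By \eqref{eq:zero} their images take the values $0,0,5$ at $\mathfrak z=0$, as modular forms of weights $-4,-2,0$ may. The weights match the invariant polynomials $(\mathfrak z,\mathfrak z)^2,(\mathfrak z,\mathfrak z),1$, and $\delta_{-4}=\delta_{-2}=\delta_0=1$.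
\end{example}

These two cases contain the mechanism of Theorem~\ref{thm:stable}. In index two $D:\mathcal P_2\to\mathcal P_1$ is surjective, and the generator weights of $R_2$ are those of $\mathcal P_2$ with the weights of $\mathcal P_1$, lowered by $6$, removed: $\{-8,-6,-4,-2,0\}$ without $\{-8,-6\}$. This naive count stabilizes in $t$, because $B_1$ is the only variable of positive index and weight $0$, while all others have negative weight. In index one $D:\mathcal P_1\to\mathcal P_0$ has the cokernel $\Gamma/(A_0,B_0)=\mathbb C$, and the naive count needs a correction. Section~\ref{sec:count} shows that the correction affects only weights $k\le8-4t$.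

\section{The transformation laws}\label{sec:laws}

\begin{proposition}\label{prop:jacobi}
If $I\in R$ has weight $k$ and index $t\ge1$, then $\Phi(I)\in J_{k,t}$.
\end{proposition}

We may assume that $I$ has a bidegree $(p,q)$, with $k=4p+6q-6t$. We prove (i), then (iii), then deduce (ii), and end with (iv).

\subsection{The modular group}

Let $\tilde\tau$ and $j$ be as in \eqref{eq:thetamod}, and mark the data at $(\tilde\tau,\mathfrak z/j)$ by a tilde. Since $\mathbb Z\tilde\tau+\mathbb Z=j^{-1}\Lambda$, we have $\wp(\tilde\tau,w/j)=j^2\wp(\tau,w)$ and $\wp'(\tilde\tau,w/j)=j^3\wp'(\tau,w)$, and also $g_2(\tilde\tau)=j^4g_2(\tau)$, $g_3(\tilde\tau)=j^6g_3(\tau)$. So $M=\operatorname{diag}(j^2,j^3,1)$ satisfies $M\xi(w)=\tilde\xi(w/j)$ and $\tilde F_0\circ M=j^6F_0$. In $\tilde\psi(w/j)$ the nine factors $\epsilon(\tau)$ of \eqref{eq:thetamod} in the numerator cancel the nine in the denominator, and $\sum(w-z_i)^2-9w^2=(\mathfrak z,\mathfrak z)$ because $\sum z_i=0$. Hence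
\[
\tilde F_1(M\xi(w))=\tilde\psi(w/j)=J\psi_{\mathfrak z}(w),\qquad J=e^{\pi ic(\mathfrak z,\mathfrak z)/j},
\]
and $\tilde F_1\circ M=JF_1+hF_0$ for some $h$ by Lemma~\ref{lem:rep}. Lemma~\ref{lem:transfer} with $\kappa=j^5$, $\rho=j^6$ gives the factor $j^{4p+6q}(J/j^6)^t=j^kJ^t$. This is (i).

\subsection{The Weyl group and the Cremona transformation}

The function $\psi_{\mathfrak z}$ is symmetric in the $z_i$, so $\Phi(I)$ is $S_9$-invariant. It remains to treat the reflection \eqref{eq:refl}. Fix $\tau$ and put $\tilde F_1=F_1^{\tau,\tilde{\mathfrak z}}$. The translation $w\mapsto w+\frac s3$ of $E$ sends $z_i$ to $\tilde z_i$ for $i\ge4$, but for $i\le3$ it sends $z_i-s$, not $z_i$, to $\tilde z_i$. Now $\xi(z_1-s)=\xi(-z_2-z_3)$ is the third point of $E$ on the line through $\xi(z_2)$ and $\xi(z_3)$. This suggests a map of the plane that contracts the sides of the triangle $\xi(z_1),\xi(z_2),\xi(z_3)$ to the points $\xi(\tilde z_i)$, that is, a quadratic Cremona transformation. We construct it from its restriction to $E$.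

\medskip\noindent\emph{Step 1: the quadratic map.} For $(z_1,z_2,z_3)\in\mathbb C^3$ let
\[
\chi(w)=\theta\bigl(w+\tfrac s3\bigr)^3\prod_{i\le3}\theta(w-z_i)\Big/\theta(w)^6 ,
\]
which is elliptic because $3\cdot(-\frac s3)+s=0$. Since $\theta(w+\frac s3)^3\xi(w+\frac s3)$ is entire in $(w,s)$, the entries of $\chi(w)\xi(w+\frac s3)$ lie in $\mathcal L_6$. By Lemma~\ref{lem:rep} there is a unique triple $Q=(Q_1,Q_2,Q_3)$ of quadratic forms with
\[
Q(\xi(w))=\chi(w)\,\xi\bigl(w+\tfrac s3\bigr),
\]
and there is a unique linear form $\ell_1$ with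
\[
\ell_1(\xi(w))=\theta(w-z_2)\,\theta(w-z_3)\,\theta(w+z_2+z_3)\big/\theta(w)^3 ;
\]
the forms $\ell_2,\ell_3$ are defined by permuting the indices. The coefficients of $Q$ and of the $\ell_i$ are holomorphic on $\mathbb C^3$, and $\ell_i\neq0$ at every point of $\mathbb C^3$.

\medskip\noindent\emph{Step 2: generic parameters.} Call $(z_1,z_2,z_3)$ \emph{generic} if none of the numbers
\[
s,\qquad z_i,\qquad z_i-z_j\ (i\ne j),\qquad z_i-s,\qquad z_i-\tfrac{2s}3,\qquad z_i-s-z_j
\]
with $i,j\le3$ lies in $\Lambda$. Each of them is a nonzero linear form; for instance $z_1-s=-z_2-z_3$, $z_1-s-z_2=-2z_2-z_3$ and $z_1-s-z_1=-s$. So the generic points form the complement of a locally finite union of affine hyperplanes, a dense open set. Assume genericity in Steps 2--4.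

The points $\xi(z_1),\xi(z_2),\xi(z_3)$ are distinct, and they are not collinear because $s\notin\Lambda$. The conics $Q_1,Q_2,Q_3$ are linearly independent because $\wp,\wp',1$ are. They vanish at $\xi(z_i)$, since at $w=z_i\notin\Lambda$ the factor $\theta(w-z_i)$ vanishes and the remaining factor of $\chi(w)\xi(w+\frac s3)$ is finite. Choose linear coordinates $(x_1,x_2,x_3)=M(X,Y,Z)$ in which $\xi(z_i)$ is the $i$-th coordinate point. The conics through the three coordinate points are spanned by $x_2x_3,x_1x_3,x_1x_2$, so
\[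
Q=N\circ\mathrm{Cr}\circ M,\qquad\mathrm{Cr}(x_1,x_2,x_3)=(x_2x_3,x_1x_3,x_1x_2),\qquad N\in\mathrm{GL}_3(\mathbb C).
\]
The linear forms $x_1$ and $\ell_1$ both vanish at the distinct points $\xi(z_2),\xi(z_3)$, so they are proportional, and so are $x_2,\ell_2$ and $x_3,\ell_3$. In particular the three lines $\ell_i=0$ are distinct. On $\mathbb P^2$ the involution $\mathrm{Cr}$ is an automorphism of the complement of the coordinate lines, so off the lines $\ell_i=0$ the map $Q$ is injective and a local isomorphism. Using $d(x_3/x_i)=-(x_3/x_i)^2d(x_i/x_3)$ we compute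
\[
\mathrm{Cr}^*\Omega=(x_1x_2)^3\,d\Bigl(\frac{x_3}{x_1}\Bigr)\wedge d\Bigl(\frac{x_3}{x_2}\Bigr)=x_1x_2x_3^4\,d\Bigl(\frac{x_1}{x_3}\Bigr)\wedge d\Bigl(\frac{x_2}{x_3}\Bigr)=x_1x_2x_3\,\Omega ,
\]
and therefore $Q^*\Omega=\kappa\,\ell_1\ell_2\ell_3\,\Omega$ with a constant $\kappa\ne0$.

\medskip\noindent\emph{Step 3: the action on the pencil.} On the line $\ell_1=0$ we have $\mathrm{Cr}=(x_2x_3,0,0)$, so all values of $Q$ are multiples of one vector. The point $\xi(z_1-s)$ lies on this line, and $Q(\xi(z_1-s))=\chi(z_1-s)\,\xi(\tilde z_1)$. By genericity $z_1-s$ is not congruent to $0,-\frac s3,z_1,z_2,z_3$ modulo $\Lambda$, so $\chi(z_1-s)$ is finite and nonzero, and $\tilde z_1\notin\Lambda$. Hence the vector is $\xi(\tilde z_1)$, at which both $F_0$ and $\tilde F_1$ vanish. The same holds for $\ell_2,\ell_3$ with $\tilde z_2,\tilde z_3$. So the sextics $F_0\circ Q$ and $\tilde F_1\circ Q$ vanish on the three lines. The first also vanishes on $E$, by the definition of $Q$. A sextic divisible by the pairwise non-proportional irreducible forms $\ell_1,\ell_2,\ell_3,F_0$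 is a constant multiple of their product, so
\begin{equation}\label{eq:rho}
F_0\circ Q=\rho\,\ell_1\ell_2\ell_3F_0 ,
\end{equation}
and $\rho\ne0$ because the image of $Q$ is dense. By \eqref{eq:refl}, $w+\frac s3-\tilde z_i$ equals $w-z_i+s$ for $i\le3$ and $w-z_i$ for $i\ge4$. Therefore
\[
\tilde F_1(Q(\xi(w)))=\chi(w)^3\psi_{\tilde{\mathfrak z}}\bigl(w+\tfrac s3\bigr)=\frac{\prod_{i\le3}\theta(w-z_i)^2\theta(w-z_i+s)}{\theta(w)^9}\,\psi_{\mathfrak z}(w),
\]
and the right-hand side is $(\ell_1\ell_2\ell_3F_1)(\xi(w))$. The sextic $\tilde F_1\circ Q-\ell_1\ell_2\ell_3F_1$ thus vanishes on $E$ and on the three lines, and equals $h\,\ell_1\ell_2\ell_3F_0$ for some $h\in\mathbb C$. With $G_u=(\rho u+h)F_0+F_1$ we obtain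
\[
(uF_0+\tilde F_1)\circ Q=\ell_1\ell_2\ell_3\,G_u,\qquad Q^*\frac\Omega{uF_0+\tilde F_1}=\kappa\,\frac\Omega{G_u},\qquad Q^*\frac\Omega{F_0}=\frac\kappa\rho\,\frac\Omega{F_0}.
\]

\medskip\noindent\emph{Step 4: the invariants.} Smoothness is a Zariski open condition on a pencil, and both pencils contain the smooth cubic $F_0$. So for all but finitely many $u$ both $G_u$ and $uF_0+\tilde F_1$ are smooth, hence irreducible. For such $u$ the map $Q$ sends the part of $C_{G_u}$ off the three lines injectively into $C_{uF_0+\tilde F_1}$. It is therefore birational and extends to an isomorphism of smooth curves, which pulls $\omega_{uF_0+\tilde F_1}$ back to $\kappa\,\omega_{G_u}$. Lemma~\ref{lem:cubic}(a) gives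
\[
S(uF_0+\tilde F_1)=\kappa^{-4}f(\rho u+h),\qquad T(uF_0+\tilde F_1)=\kappa^{-6}g(\rho u+h)
\]
for these $u$, hence identically in $u$. On $E$ itself $Q$ acts as $w\mapsto w+\frac s3$, which preserves $\omega_{F_0}=dw/2$; comparing with the last formula of Step 3 gives $\kappa=\rho$. Lemma~\ref{lem:transfer} with $J=1$ yields
\[
\Phi(I)(\tau,\tilde{\mathfrak z})=\rho^{-t}\,\Phi(I)(\tau,\mathfrak z).
\]

\medskip\noindent\emph{Step 5: $\rho=1$.} The geometry determines $Q$ and the $\ell_i$ only up to scalars, so the value of $\rho$ depends on the normalization by theta functions. We find it by Liouville's theorem. The coefficient vectors of $F_0\circ Q$ and of $\ell_1\ell_2\ell_3F_0$ are holomorphic on $\mathbb C^3$, the second is nowhere zero, and they are proportional on a dense set, hence everywhere. So $\rho$ extends to a holomorphic function on $\mathbb C^3$, locally a quotient of two coefficients, with \eqref{eq:rho} valid everywhere. Replace $z_1$ by $z_1+3\tau$, so that $\frac s3$ becomes $\frac s3+\tau$ and $\xi(w+\frac s3)$ is unchanged. By \eqref{eq:theta},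
\begin{align*}
\theta(w+\tfrac s3+\tau)^3&=-e^{-3\pi i\tau-6\pi iw-2\pi is}\,\theta(w+\tfrac s3)^3,\\
\theta(w-z_1-3\tau)&=-e^{-9\pi i\tau+6\pi iw-6\pi iz_1}\,\theta(w-z_1),\\
\theta(w+z_1+z_i+3\tau)&=-e^{-9\pi i\tau-6\pi iw-6\pi i(z_1+z_i)}\,\theta(w+z_1+z_i).
\end{align*}
So $Q$ is multiplied by $e^{-12\pi i\tau-2\pi is-6\pi iz_1}$, the form $\ell_1$ is unchanged, and $\ell_2,\ell_3$ are multiplied by $e^{-18\pi i\tau-12\pi iz_1-6\pi iz_3}$ and $e^{-18\pi i\tau-12\pi iz_1-6\pi iz_2}$. The cube of the first factor and the product of the last two both equal $e^{-36\pi i\tau-24\pi iz_1-6\pi i(z_2+z_3)}$, so $\rho$ is unchanged. Under $z_1\mapsto z_1+3$ each of the three displayed expressions changes sign, and they enter $\chi,\ell_2,\ell_3$ in pairs, so nothing changes. By symmetry $\rho$ is periodic under $(3\Lambda)^3$, hence bounded and constant. For $s=0$ all of $\chi(w)$ and $\ell_i(\xi(w))$ equal $\prod_{i\le3}\theta(w-z_i)/\theta(w)^3$. Then $\ell_1=\ell_2=\ell_3=\ell$ and $Q=\ell\cdot(X,Y,Z)$ by uniqueness, so $F_0\circ Q=\ell^3F_0$ and $\rho=1$.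

Thus $\Phi(I)(\tau,\tilde{\mathfrak z})=\Phi(I)(\tau,\mathfrak z)$ for a dense set of $\mathfrak z$, hence for all. This proves (iii).

\subsection{Lattice translations}

Let $\varphi=\Phi(I)$. For $\mu\in A_8$ we have $\theta(w-z_i-\mu_i)=(-1)^{\mu_i}\theta(w-z_i)$ and $\sum\mu_i=0$, so $\psi_{\mathfrak z+\mu}=\psi_{\mathfrak z}$ and $\mu$ is a period of $\varphi(\tau,\cdot)$. By (iii) the group of periods is stable under $W(E_8)$. The reflection in $v$ sends $e_3-e_4$ to $e_3-e_4-v$, so $v$ is a period, and all of $E_8$ consists of periods. For $\lambda\in E_8$, two applications of (i) for $\tau\mapsto-1/\tau$ give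
\[
\varphi(\tau,\mathfrak z+\lambda\tau)=\tau^{-k}e^{-\pi it(\mathfrak z+\lambda\tau,\mathfrak z+\lambda\tau)/\tau}\varphi\bigl(-\tfrac1\tau,\tfrac{\mathfrak z}\tau+\lambda\bigr)=e^{-\pi it((\lambda,\lambda)\tau+2(\lambda,\mathfrak z))}\varphi(\tau,\mathfrak z),
\]
because $\lambda$ is a period at $-1/\tau$. Together with periodicity this is (ii).

\subsection{The cusp}\label{ss:cusp}

Let $\operatorname{Im}\tau>\frac12$, that is, $|q|<e^{-\pi}$. Then $0$ is the only point of $\Lambda$ in $|w|\le\frac12$, and the Laurent coefficients at $w=0$ are integrals over the circle $|w|=\frac14$, on which $|\zeta^{\pm1}|\le e^{\pi/2}$. The product $\theta$ is holomorphic in $(q,w)$ for $|q|<1$, it has no zero on the circle for $|q|<e^{-\pi}$, and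
\[
\wp(w)=(2\pi i)^2\Bigl(\frac1{12}+\frac\zeta{(1-\zeta)^2}+\sum_{n,m\ge1}mq^{nm}(\zeta^m+\zeta^{-m}-2)\Bigr)
\]
converges normally near the circle for such $q$. Hence the coefficients of $F_0$ and $F_1$, the $a_n,b_n$ and $\varphi$ are holomorphic in $(q,\mathfrak z)$ for $|q|<e^{-\pi}$, including $q=0$. The coefficient of $q^n$ in $\varphi$ is an entire $E_8$-periodic function of $\mathfrak z$, so it has a Fourier series over the dual lattice, which is $E_8$. This is (iv), and Proposition~\ref{prop:jacobi} is proved.

We shall also need the construction at $q=0$. There $\theta(w)=2i\sin\pi w$, $\wp(w)=\pi^2(\sin^{-2}\pi w-\frac13)$, and with $e=\pi^2/3$ the cubic $E=C_{F_0}$ is $y^2=4(x+e)^2(x-2e)$, with a node at $(-e,0)$. The identities $F_0(\xi(w))=0$ and $F_1(\xi(w))=\psi_{\mathfrak z}(w)$ hold at $q=0$ by continuity on the circle, hence for all $w$. The slope $y/(x+e)$ of a line through the node is a coordinate on the normalization $\mathbb P^1$ of $E$, and at $\xi(w)$ it equals $-2\pi\cot\pi w=-2\pi i\frac{\zeta+1}{\zeta-1}$. So $\zeta$ is a coordinate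 on the normalization, the node corresponds to $\{0,\infty\}$, and $\xi$ identifies $\mathbb C/\mathbb Z\cong\mathbb C^*$ with the smooth locus of $E$.

\section{Two computations of the rank}\label{sec:rank}

To prove surjectivity of $\Phi$ we compare, at each $\tau$, the specialization of $R_t$ at $(A_0,B_0)=(g_2(\tau),g_3(\tau))$ with the space of invariant theta functions. Define $r(t)$ by
\begin{equation}\label{eq:r}
\sum_{t\ge0}r(t)x^t=\frac1{(1-x)(1-x^2)^2(1-x^3)^2(1-x^4)^2(1-x^5)(1-x^6)} .
\end{equation}

For $(\alpha,\beta)\in\mathbb C^2$ let $\mathcal P^{\alpha\beta}=\mathbb C[A_1,\dots,A_4,B_1,\dots,B_6]$ be the coordinate ring of the space $\mathbb C^{10}$ of pairs $(f,g)$ with leading coefficients $(\alpha,\beta)$, graded by the index, and let $D_{\alpha\beta}$ be the derivation induced by $D$.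

\begin{lemma}\label{lem:slice}
Let $(\alpha,\beta)\ne(0,0)$. Then $D_{\alpha\beta}$ is surjective, and $\ker D_{\alpha\beta}=\mathbb C[\eta_1,\dots,\eta_9]$ is a polynomial ring on homogeneous generators of indices $1,2,2,3,3,4,4,5,6$. The fibers of $\eta=(\eta_1,\dots,\eta_9):\mathbb C^{10}\to\mathbb C^9$ are the orbits of the shifts, and $\eta^{-1}(0)$ consists of the pairs $(\alpha(u+h)^4,\beta(u+h)^6)$.
\end{lemma}

\begin{proof}
Put $\sigma=A_1/4\alpha$ if $\alpha\ne0$ and $\sigma=B_1/6\beta$ otherwise, so that $D_{\alpha\beta}\sigma=1$. Write $D$ for $D_{\alpha\beta}$ and let $\operatorname{pr}(a)=\sum_n(-\sigma)^nD^na/n!$, a finite sum. It is the ring homomorphism $\exp(hD)$ followed by the substitution $h=-\sigma$, and it preserves the index. The sum for $D\operatorname{pr}(a)$ telescopes to $0$. Moreover $\operatorname{pr}$ is the identity on $\ker D$, $\operatorname{pr}(\sigma)=0$, and $a-\operatorname{pr}(a)\in(\sigma)$. So $\operatorname{pr}$ induces a graded isomorphism $\mathcal P^{\alpha\beta}/(\sigma)\cong\ker D$, and the images $\eta_i$ of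 the nine variables other than the one in $\sigma$ are free generators with the stated indices. The identity $a=\sum_n\operatorname{pr}(D^na)\sigma^n/n!$ follows from $\sum_{n+m=N}(-1)^m/n!\,m!=0$ for $N\ge1$. Thus $\mathcal P^{\alpha\beta}$, of dimension $10$, is generated by $\eta_1,\dots,\eta_9,\sigma$, and these are coordinates on $\mathbb C^{10}$. In them $D=\partial/\partial\sigma$, which is surjective, and the shift by $h$ is $(\eta,\sigma)\mapsto(\eta,\sigma+h)$. The $\eta_i$ have positive index, so they vanish at $(\alpha u^4,\beta u^6)$, whose orbit is therefore $\eta^{-1}(0)$.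
\end{proof}

The hypothesis $(\alpha,\beta)\ne(0,0)$ cannot be dropped, since $D_{00}$ vanishes in index one and $1$ is not in its image. It holds at the points we need: $g_2^3-27g_3^2\ne0$ on $\mathbb H$, and $g_2\ne0$ at $q=0$.

\begin{lemma}\label{lem:free}
The $\Gamma$-module $R_t$ is free of rank $r=r(t)$ with a basis $I_1,\dots,I_r$ of elements homogeneous in the weight. At every $(\alpha,\beta)\ne(0,0)$ this basis specializes to a basis of the index $t$ part of $\ker D_{\alpha\beta}$.
\end{lemma}

\begin{proof}
The modules $\mathcal P_t$ and $\mathcal P_{t-1}$ are free of finite rank, on the monomials in the variables of positive index. In the exact sequence $0\to R_t\to\mathcal P_t\to\mathcal P_{t-1}\to\operatorname{coker}D\to0$ the cokernel has projective dimension at most $2$ by Hilbert's syzygy theorem for two variables, so $R_t$ is projective. Let $\Gamma_+=(A_0,B_0)$ and lift a homogeneous basis of $R_t/\Gamma_+R_t$ to $I_1,\dots,I_r$. As $\Gamma$ is positively graded by the weight, the graded Nakayama lemma shows that the $I_j$ generate $R_t$.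 The surjection $\Gamma^r\to R_t$ splits, so its kernel $N$ satisfies $N=\Gamma_+N$, and $N=0$.

Let $\mathfrak m\subset\Gamma$ be the maximal ideal of $(\alpha,\beta)\neq(0,0)$. Modulo $\mathfrak m$, the map $D:\mathcal P_t\to\mathcal P_{t-1}$ becomes $D_{\alpha\beta}$ in index $t$, which is surjective by Lemma~\ref{lem:slice}. By Nakayama's lemma the localized map is surjective, so $0\to(R_t)_{\mathfrak m}\to(\mathcal P_t)_{\mathfrak m}\to(\mathcal P_{t-1})_{\mathfrak m}\to0$ is exact. It splits, because the last term is free, and so it stays exact modulo $\mathfrak m$. Hence $R_t/\mathfrak mR_t$ is the index $t$ part of $\mathbb C[\eta_1,\dots,\eta_9]$, whose dimension is $r(t)$.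
\end{proof}

\begin{lemma}\label{lem:theta}
Fix $\tau\in\mathbb H$ and $t\ge1$. The entire functions of $\mathfrak z$ that satisfy \textup{(ii)} and \textup{(iii)} form a vector space of dimension $r(t)$.
\end{lemma}

\begin{proof}
Write an $E_8$-periodic entire function as $\sum_{\ell\in E_8}c(\ell)\zeta^\ell$. Condition (ii) for $\lambda$ reads $c(\ell+t\lambda)=c(\ell)q^{(\ell,\lambda)+t(\lambda,\lambda)/2}$. Since $\frac1{2t}(\ell+t\lambda,\ell+t\lambda)=\frac1{2t}(\ell,\ell)+(\ell,\lambda)+\frac t2(\lambda,\lambda)$, this says that $c(\ell)q^{-(\ell,\ell)/2t}$ depends only on $\ell$ modulo $tE_8$. So the convergent series $\sum_{\ell\in\ell_0+tE_8}q^{(\ell,\ell)/2t}\zeta^\ell$, $\ell_0\in E_8/tE_8$, form a basis of the solutions of (ii). The group $W(E_8)$ permutes this basis, so the invariants have dimension equal to the number of orbits of $W(E_8)\ltimes tE_8$ on $E_8$.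

Recall that the affine Weyl group $W(E_8)\ltimes E_8$ has as fundamental domain in $E_8\otimes\mathbb R$ the closed alcove, defined by $(x,\alpha_i)\ge0$ for the simple roots $\alpha_i$ and $(x,\alpha_{\max})\le1$ for the highest root $\alpha_{\max}=\sum m_i\alpha_i$, whose coefficients $m_i$ are $2,2,3,3,4,4,5,6$ in some order. Scaling by $t$, we must count the $\ell\in E_8$ with $n_i=(\ell,\alpha_i)\ge0$ and $\sum m_in_i\le t$. As $E_8$ is unimodular with basis $(\alpha_i)$, the map $\ell\mapsto(n_i)$ is a bijection onto $\mathbb Z^8$. Adding the slack variable $n_0=t-\sum m_in_i\ge0$, we count solutions of $n_0+\sum m_in_i=t$ in non-negative integers, and \eqref{eq:r} is their generating function.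
\end{proof}

\section{Independence at every fiber}\label{sec:indep}

The $r(t)$ forms $\Phi(I_j)$ lie, for each $\tau$, in a space of dimension $r(t)$. If they were independent only for generic $\tau$, a Jacobi form would be a combination of them with meromorphic coefficients, which is not enough. We need independence for every $\tau$, and also at $q=0$, where it will turn condition (iv) into holomorphy of the coefficients at the cusp.

\begin{proposition}\label{prop:indep}
For every $\tau\in\mathbb H$, and also at $q=0$, the functions $\Phi(I_j)(\tau,\cdot)$, $1\le j\le r$, are linearly independent.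
\end{proposition}

By Lemma~\ref{lem:free}, a linear relation is a weighted homogeneous polynomial relation among nine functions $\eta_i(\mathfrak z)$ of eight variables. Such a relation would force the pair $(f,g)$, up to shift and scaling, to be constant along a curve in $\mathfrak z$. We exclude this by showing that the pair determines $\mathfrak z$ up to countably many choices: it determines an elliptic surface, and the surface remembers the differences $z_i-z_j$.

Fix $\tau$ or the cusp. Let $(\alpha,\beta)=(g_2,g_3)\neq(0,0)$ and $E=C_{F_0}$, and let $G=\mathbb C/\Lambda$, or $G=\mathbb C/\mathbb Z$ at the cusp, identified by $\xi$ with the smooth locus of $E$. Put $\eta(\mathfrak z)=\eta(f_{\mathfrak z},g_{\mathfrak z})$, where $f_{\mathfrak z},g_{\mathfrak z}$ are the polynomials of Section~\ref{ss:Phi}; this is a holomorphic map to $\mathbb C^9$. Let $\nu\in\mathbb C^*$ act on $\mathbb C^9$ by multiplying $\eta_i$ by $\nu$ to the index of $\eta_i$. Let $U$ be the set of $\mathfrak z$ with $z_1,\dots,z_9$ pairwise distinct in $G$. It is the complement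 of a locally finite union of complex hyperplanes, so it is open, dense and connected.

\subsection{The group $\operatorname{Pic}^0(E)$}

Every line bundle of degree $0$ on $E$ is given by a divisor $\sum n_i(w_i)$ of degree $0$ on the smooth locus, and $\sum n_i(w_i)\mapsto\sum n_iw_i$ is an isomorphism $\operatorname{Pic}^0(E)\cong G$. For smooth $E$ this is Abel's theorem. For nodal $E$ put $\zeta_i=e^{2\pi iw_i}$; the divisor is principal on $E$ if and only if the function $\prod(\zeta-\zeta_i)^{n_i}$ on the normalization takes the same value at $\infty$ and $0$, that is, $1=\prod\zeta_i^{n_i}$. The automorphisms of the curve $E$ act on $\operatorname{Pic}^0(E)$ through a finite group. For smooth $E$ they are $w\mapsto\epsilon w+c$ with $\epsilon\Lambda=\Lambda$, there are finitely many such $\epsilon$, and $\sum n_iw_i$ goes to $\epsilon\sum n_iw_i$. For nodal $E$ they lift to automorphisms $\zeta\mapsto c\zeta^{\pm1}$ of the normalization preserving $\{0,\infty\}$, and $\prod\zeta_i^{n_i}$ goes to itself or its inverse.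

\subsection{The surface $\mathcal X_{\mathfrak z}$}

An \emph{elliptic fibration} is a surjective morphism from a smooth projective surface to a smooth curve whose general fiber is a smooth curve of genus one. It is \emph{relatively minimal} if no fiber contains a $(-1)$-curve, a smooth rational curve of self-intersection $-1$; by adjunction such a curve has intersection number $-1$ with the canonical class. We use the following fact \cite[Ch.~III.8]{BHPV}: a birational map, compatible with the projections, between two relatively minimal elliptic fibrations over the same smooth curve is biregular.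

Let $\mathfrak z\in U$. Since $F_1(\theta(w)^3\xi(w))=\prod\theta(w-z_i)$ and $\theta^3\xi$ vanishes nowhere, $F_1$ cuts out on the smooth locus of $E$ exactly the nine points $\xi(z_i)$, each with multiplicity one. In the nodal case $\sin\pi(w-z_i)/\sin\pi w\to e^{\pi iz_i}$ as $w\to i\infty$, so $F_1(-e,0,1)=e^{\pi i\sum z_i}=1$, and $F_1$ does not vanish at the node. Thus $F_0$ and $F_1$ meet transversally at nine distinct points, where their gradients are independent. Every member $uF_0+F_1$ of the pencil is smooth at these base points, and its tangent direction there runs once through all directions as $u$ runs through $\mathbb P^1$. Let $\mathcal X_{\mathfrak z}$ be the blow-up of $\mathbb P^2$ in the nine points, with exceptional curves $\mathcal E_i$. The pencil defines a morphism $\mathcal X_{\mathfrak z}\to\mathbb P^1$ with the following properties.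
\begin{itemize}
\item The fibers are the members of the pencil, and the $\mathcal E_i$ are sections. The fiber at $u=\infty$ is $E$, and $\mathcal E_i$ meets it in $\xi(z_i)$.
\item The general fiber is smooth: off the base points this is Bertini's theorem, which is needed only for nodal $E$.
\item The Picard group is free on the $\mathcal E_i$ and the class $H$ of a line, and the fiber class is $3H-\sum\mathcal E_i=-K_{\mathcal X_{\mathfrak z}}$. A component of a fiber has intersection number $0$ with the fiber class, hence with $K_{\mathcal X_{\mathfrak z}}$, so it is not a $(-1)$-curve. The fibration is relatively minimal.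
\item The generic fiber is the smooth cubic $uF_0+F_1$ over $\mathbb C(u)$, and a base point is a rational point on it. By Lemma~\ref{lem:cubic}(b) it is isomorphic to $y^2=4x^3-f_{\mathfrak z}(u)x-g_{\mathfrak z}(u)$, and $f_{\mathfrak z}^3-27g_{\mathfrak z}^2\not\equiv0$.
\end{itemize}

\begin{lemma}\label{lem:nonzero}
$\eta(\mathfrak z)\ne0$ for $\mathfrak z\in U$.
\end{lemma}

\begin{proof}
Otherwise $f_{\mathfrak z}=\alpha(u+h)^4$ and $g_{\mathfrak z}=\beta(u+h)^6$ by Lemma~\ref{lem:slice}. If $E$ is nodal, then $\alpha^3=27\beta^2$ and $f_{\mathfrak z}^3-27g_{\mathfrak z}^2\equiv0$, which is excluded. If $E$ is smooth, the substitution $(x,y)\mapsto((u+h)^2x,(u+h)^3y)$ identifies the generic fiber with the constant curve $E$ over $\mathbb C(u)$, so the rational surface $\mathcal X_{\mathfrak z}$ is birational to $E\times\mathbb P^1$. But $E\times\mathbb P^1$ carries a nonzero regular $1$-form and is not rational.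
\end{proof}

The restriction to $U$ matters here: by \eqref{eq:zero}, at $\mathfrak z=0$ the nine points coincide, and the blow-up above is not available.

\begin{lemma}\label{lem:countable}
Fix $\mathfrak z\in U$. The set of $\mathfrak z'\in U$ with $\eta(\mathfrak z')=\nu\cdot\eta(\mathfrak z)$ for some $\nu\in\mathbb C^*$ is countable.
\end{lemma}

\begin{proof}
The pair $(\nu^4f_{\mathfrak z}(u/\nu),\nu^6g_{\mathfrak z}(u/\nu))$ has coefficients $\nu^na_n,\nu^nb_n$, so $\eta$ takes the value $\nu\cdot\eta(\mathfrak z)$ on it. Since the fibers of $\eta$ are the shift orbits,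
\[
f_{\mathfrak z'}(u)=\nu^4f_{\mathfrak z}(\iota(u)),\qquad g_{\mathfrak z'}(u)=\nu^6g_{\mathfrak z}(\iota(u)),\qquad\iota(u)=(u+h)/\nu,
\]
for some $h$. The substitution $(x,y)\mapsto(\nu^2x,\nu^3y)$ identifies the generic fiber of $\mathcal X_{\mathfrak z'}$ with the pullback by $\iota$ of that of $\mathcal X_{\mathfrak z}$. This gives a birational map $\mathcal X_{\mathfrak z'}\dashrightarrow\mathcal X_{\mathfrak z}$ over $\iota$, which is biregular by the fact quoted above. As $\iota(\infty)=\infty$, it restricts to an automorphism of $E$.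

Let $\Sigma_{\mathfrak z}\subset\operatorname{Pic}^0(E)=G$ be the set of restrictions to $E$ of those line bundles on $\mathcal X_{\mathfrak z}$ that have degree $0$ on $E$. It is countable because $\operatorname{Pic}(\mathcal X_{\mathfrak z})\cong\mathbb Z^{10}$. The set $\Sigma_{\mathfrak z'}$ is the image of $\Sigma_{\mathfrak z}$ under an automorphism of $E$, so it lies in the union $\Sigma$ of the finitely many such images, a countable set that depends only on $\mathfrak z$. On $\mathcal X_{\mathfrak z'}$ the class $\mathcal E_i-\mathcal E_j$ restricts to $z_i'-z_j'\in G$. So all numbers $z'_i-z'_j$ lie in the preimage of $\Sigma$ in $\mathbb C$, which is countable, and they determine $\mathfrak z'$ through $9z_i'=\sum_j(z'_i-z'_j)$.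
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:indep}]
Suppose $\sum c_j\Phi(I_j)(\tau,\cdot)=0$ with constants $c_j$, not all zero. By Lemma~\ref{lem:free}, $\sum c_jI_j$ specializes at $(\alpha,\beta)$ to a nonzero polynomial $\Pi(\eta_1,\dots,\eta_9)$ of index $t$, and $\Pi(\eta(\mathfrak z))=0$ for all $\mathfrak z$. Consider the holomorphic map of $9$-dimensional manifolds
\[
\Psi:U\times\mathbb C^*\to\mathbb C^9,\qquad(\mathfrak z,\nu)\mapsto\nu\cdot\eta(\mathfrak z).
\]
Since $\Pi(\nu\cdot\eta)=\nu^t\Pi(\eta)$, the image lies in $\{\Pi=0\}$, which has no interior point, so the rank of $\Psi$ is at most $8$ everywhere. Near a point of maximal rank the rank is constant, and by the constant rank theorem the fiber through that point contains a submanifold of positive dimension, which is uncountable. On the other hand, let $(\mathfrak z',\nu')$ lie in the fiber through $(\mathfrak z,\nu)$. Then $\eta(\mathfrak z')=(\nu/\nu')\cdot\eta(\mathfrak z)$, so $\mathfrak z'$ ranges over a countable set by Lemma~\ref{lem:countable}. For each $\mathfrak z'$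 some $\eta_i(\mathfrak z')$ is nonzero by Lemma~\ref{lem:nonzero}, which fixes a positive power of $\nu'$ and leaves finitely many $\nu'$. So the fiber is countable, a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:iso}}\label{sec:iso}

Let $t\ge1$, let $I_1,\dots,I_r$ be as in Lemma~\ref{lem:free}, with weights $k_1,\dots,k_r$, and put $\varphi_j=\Phi(I_j)\in J_{k_j,t}$. Let $\varphi\in J_{k,t}$. By Proposition~\ref{prop:indep} and Lemma~\ref{lem:theta}, for each $\tau$ the $\varphi_j(\tau,\cdot)$ form a basis of the functions satisfying (ii) and (iii), so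
\[
\varphi(\tau,\cdot)=\sum_jc_j(\tau)\varphi_j(\tau,\cdot)
\]
with unique $c_j(\tau)$. Given $\tau_0$, independence provides points $\mathfrak z_1,\dots,\mathfrak z_r$ with $\det(\varphi_j(\tau_0,\mathfrak z_i))\ne0$, and Cramer's rule expresses $c_j$ near $\tau_0$ as a quotient of holomorphic determinants with nonvanishing denominator. So $c_j$ is holomorphic on $\mathbb H$. Applying (i) to $\varphi$ and to the $\varphi_j$, canceling the common exponential and using uniqueness, we get $c_j(\frac{a\tau+b}{c\tau+d})=(c\tau+d)^{k-k_j}c_j(\tau)$. By (iv), $\varphi(\cdot,\mathfrak z_i)$ and $\varphi_j(\cdot,\mathfrak z_i)$ are holomorphic functions of $q$ at $q=0$, and by Proposition~\ref{prop:indep} at the cusp the points $\mathfrak z_i$ can be chosen so that the denominator does not vanish at $q=0$. Hence $c_j$ is holomorphic at the cusp, and $c_j\in M_{k-k_j}$. Since $\Phi$ maps the weight $n$ part of $\Gamma$ onto $M_n$, the form $\varphi$ is the image of an element of $R_t$ of weight $k$. With Proposition~\ref{prop:jacobi}, $\Phi$ maps the part of weight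 $k$ and index $t$ onto $J_{k,t}$.

It remains to prove injectivity. On $\Gamma$: if $\sum_n\phi_n=0$ with $\phi_n\in M_n$, evaluation at $\frac{a\tau+b}{c\tau+d}$ shows that the polynomial $\sum_n\phi_n(\tau)x^n$ vanishes at the infinitely many numbers $x=c\tau+d$, so every $\phi_n$ vanishes; and $\Phi$ is injective in each weight because $M_*$ is the polynomial ring on $E_4,E_6$. On $R_t$: if $\sum\Phi(c_j)\varphi_j=0$ with $c_j\in\Gamma$, then $\Phi(c_j)=0$ by Proposition~\ref{prop:indep}, so $c_j=0$. On $R$: let $\sum_t\Phi(I^{(t)})=0$ with $I^{(t)}\in R_t$. By (ii), which holds trivially for $t=0$, evaluation at $\mathfrak z+\lambda\tau$ shows that the polynomial $\sum_t\Phi(I^{(t)})(\tau,\mathfrak z)x^t$ vanishes at $x_\lambda=e^{-\pi i((\lambda,\lambda)\tau+2(\lambda,\mathfrak z))}$ for all $\lambda\in E_8$. These numbers take infinitely many values, since $|x_{n\lambda}|\to\infty$ as $n\to\infty$ for $\lambda\ne0$. So every $\Phi(I^{(t)})$ vanishes, and every $I^{(t)}$ is $0$. This proves Theorem~\ref{thm:iso}, and it shows that $\varphi_1,\dots,\varphi_r$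 is a basis of $J_{*,t}$ over $M_*$. \qed

\section{Counting generators}\label{sec:count}

By Theorem~\ref{thm:iso} and \eqref{eq:hilbert}, it suffices to compute the dimension of $\ker D$ in each weight and index. The operator $D$ is neither injective nor surjective in general, but it is the raising operator of an action of $\mathfrak{sl}_2$, and this tells us exactly where it is which.

\subsection{The exact formula}

Define derivations $D'$ and $H$ of $\mathcal P$ by $D'A_n=(n+1)A_{n+1}$, $D'B_n=(n+1)B_{n+1}$ (with $A_5=B_7=0$), $HA_n=(4-2n)A_n$, $HB_n=(6-2n)B_n$. Then $[D,D']=H$, $[H,D]=2D$, $[H,D']=-2D'$. It suffices to check this on the variables. The first relation is $(n+1)(4-n)-n(5-n)=4-2n$ on $A_n$ and $(n+1)(6-n)-n(7-n)=6-2n$ on $B_n$, and the other two hold because $D$ and $D'$ change the index by $-1$ and $+1$. So the part $\mathcal P_{(p,q)}$ of bidegree $(p,q)$ is the finite-dimensional $\mathfrak{sl}_2$-module $\operatorname{Sym}^pV_4\otimes\operatorname{Sym}^qV_6$, where $V_m$ is the irreducible module with $H$-eigenvalues $m,m-2,\dots,-m$.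 An element of bidegree $(p,q)$, index $t$ and weight $k$ has $H$-eigenvalue
\[
m=4p+6q-2t=k+4t .
\]
Recall that a finite-dimensional module $V$ is a direct sum of modules $V_m$, that $\ker D$ is spanned by their highest weight vectors, that the eigenspaces of $H$ for $m$ and $-m$ have the same dimension $n_m$, and that $V_m$ has multiplicity $n_m-n_{m+2}$ for $m\ge0$.

Let $\nu_{pq}(t)$ be the number of monomials of bidegree $(p,q)$ and index $t$. Then $\ker D$ has dimension $\nu_{pq}(t)-\nu_{pq}(t-1)$ in bidegree $(p,q)$ and index $t$ if $m\ge0$, and dimension $0$ if $m<0$. In particular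
\begin{equation}\label{eq:lower}
J_{k,t}=0\quad\text{for }k<-4t\text{ and for odd }k .
\end{equation}
For even $m$ put $c_t(m)=\sum_{4p+6q=2t+m}\bigl(\nu_{pq}(t)-\nu_{pq}(t-1)\bigr)$, and let $C_t(y)=\sum_mc_t(m)y^{m-4t}$, a Laurent series in $y$. For $t\ge1$,
\[
\sum_k\dim J_{k,t}\,y^k=C_t(y)-\sum_{m\le-2}c_t(m)y^{m-4t}.
\]
Counting monomials by weight and index, and noting that a monomial of index $t-1$ enters $C_t$ with its weight lowered by $6$, we get
\[
\sum_{t\ge0}C_t(y)x^t=\frac{1-y^{-6}x}{\prod_{n=0}^4(1-y^{4-6n}x^n)\prod_{n=0}^6(1-y^{6-6n}x^n)} .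
\]
Multiplication by $(1-y^4)(1-y^6)$ removes the two factors with $n=0$. Define $\gamma_{k,t}$ by
\[
\mathcal G=\sum_{k,t}\gamma_{k,t}\,y^kx^t=\frac{1-y^{-6}x}{\prod_{n=1}^4(1-y^{4-6n}x^n)\prod_{n=1}^6(1-y^{6-6n}x^n)} ;
\]
this is the naive count of Section~\ref{sec:small}. Then \eqref{eq:hilbert} gives, for $t\ge1$,
\begin{equation}\label{eq:exact}
\sum_kd_{k,t}\,y^k=\sum_k\gamma_{k,t}\,y^k-(1-y^4)(1-y^6)\sum_{m\le-2}c_t(m)y^{m-4t}.
\end{equation}
The correction term has exponents at most $-2-4t+10=8-4t$. Therefore
\begin{equation}\label{eq:naive}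
d_{k,t}=\gamma_{k,t}\qquad\text{for }k\ge10-4t .
\end{equation}

\subsection{Stabilization}

Put $s=y^{-2}$. The factor $1/(1-x)$ coming from $B_1$ is the only one of weight $0$. Separating it, we write $\mathcal G=\frac1{1-x}\sum_{j\ge0}P_j(x)s^j$, where $\sum_jP_j(x)s^j$ is the product of
\[
\frac1{(1-sx)(1-s^4x^2)(1-s^7x^3)(1-s^{10}x^4)}
\]
and
\[
\frac{1-s^3x}{(1-s^3x^2)(1-s^6x^3)(1-s^9x^4)(1-s^{12}x^5)(1-s^{15}x^6)} .
\]
Every nonconstant monomial $s^ax^b$ in these factors has $b\le a$, with equality only for $sx$. So $P_j$ is a polynomial of degree exactly $j$, with leading term $x^j$ coming from $(sx)^j$. The factor $1/(1-x)$ forms partial sums: $\gamma_{-2j,t}$ is the sum of the coefficients of $P_j$ in degrees at most $t$. At $x=1$ the numerator $1-s^3$ cancels against the denominator $1-s^3x^2$, and what remains is the series \eqref{eq:delta}, so $P_j(1)=\delta_{-2j}$. Hence, for even $k\le0$,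
\begin{equation}\label{eq:partial}
\gamma_{k,t}=\delta_k\ \text{ for }t\ge-\tfrac k2,\qquad\gamma_{k,t}=\delta_k-1\ \text{ for }t=-\tfrac k2-1\ge0 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:stable}]
The condition $k\ge10-4t$ means $t\ge\frac{10-k}4$, so \eqref{eq:naive} and \eqref{eq:partial} give $d_{k,t}=\delta_k$ in the stated range, and \eqref{eq:lower} gives $d_{k,t}=0$ for odd $k$. Both bounds $-\frac k2$ and $\frac{10-k}4$ increase with $-k$, so the bound for $K$ serves all $k$ with $K\le k\le0$.
\end{proof}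

\subsection{The thresholds}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $k\le-14$ be even. Then $-\frac k2\ge\frac{10-k}4$, so $d_{k,t}=\delta_k$ for $t\ge-\frac k2$. For $t=-\frac k2-1$ the condition $k\ge10-4t=14+2k$ is equivalent to $k\le-14$, so \eqref{eq:naive} and \eqref{eq:partial} give $d_{k,t}=\delta_k-1$. Hence $t_0(k)=-\frac k2$.

Let $-12\le k\le0$. For $t\ge6$ Theorem~\ref{thm:stable} applies to all these $k$, so we need the correction in \eqref{eq:exact} for $t\le5$. For $m\le-2$, the symmetry of eigenvalues gives $n_m-n_{m+2}=-(n_{-m-2}-n_{-m})$. So $-c_t(m)$ is the multiplicity of $V_{-m-2}$ in $W_N=\bigoplus_{4p+6q=N}\mathcal P_{(p,q)}$, where $N=2t+m\le2t-2$ and $-m-2=2t-2-N$. We have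
\[
W_0=V_0,\qquad W_2=0,\qquad W_4=V_4,\qquad W_6=V_6,\qquad W_8=\operatorname{Sym}^2V_4=V_8\oplus V_4\oplus V_0 ,
\]
the last because $\nu_{20}(t)=1,1,2,2,3$ for $t=0,\dots,4$. We look for $V_{2t-2-N}$ in $W_N$.
\begin{itemize}
\item $t=1$: $V_0$ occurs in $W_0$, so $c_1(-2)=-1$. The coefficient of $x$ in $\mathcal G$ is $1+y^{-2}-y^{-6}$, and adding $(1-y^4)(1-y^6)y^{-6}=y^{-6}-y^{-2}-1+y^4$ gives $\sum_kd_{k,1}y^k=y^4$, as in Example~\ref{ex:one}.
\item $t=2,3,4$: one would need $V_2,V_4$ or $V_6$ in $W_0$, or $V_0$ ($t=3$) or $V_2$ ($t=4$) in $W_4$, or $V_0$ ($t=4$) in $W_6$. None occurs, so $d_{k,t}=\gamma_{k,t}$ for all $k$.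
\item $t=5$: $V_8$ does not occur in $W_0$, nor $V_2$ in $W_6$, while $V_4$ occurs in $W_4$ and $V_0$ in $W_8$. So $c_5(-6)=c_5(-2)=-1$, and the term to be added is $(1-y^4)(1-y^6)(y^{-26}+y^{-22})=y^{-26}-y^{-20}-y^{-18}+y^{-12}$. In our range only $d_{-12,5}=\gamma_{-12,5}+1$ is affected.
\end{itemize}
To find $P_0,\dots,P_6$, expand the product of the geometric series in $sx,s^3x^2,s^4x^2,s^6x^3$. The coefficients of $s^0,\dots,s^6$ are
\[
1,\quad x,\quad x^2,\quad x^3+x^2,\quad x^4+x^3+x^2,\quad x^5+x^4+x^3,\quad x^6+x^5+2x^4+x^3 ,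
\]
and multiplication by $1-s^3x$ gives $P_0=1$, $P_1=x$, $P_2=x^2$, $P_3=x^3+x^2-x$, $P_4=x^4+x^3$, $P_5=x^5+x^4$, $P_6=x^6+x^5+x^4$. Taking partial sums of coefficients and adding the corrections, we obtain the values of $d_{k,t}$:
\[
\begin{array}{c|ccccccc}
t\,\backslash\,k&0&-2&-4&-6&-8&-10&-12\\\hline
1&0&0&0&0&0&0&0\\
2&1&1&1&0&0&0&0\\
3&1&1&1&1&1&0&0\\
4&1&1&1&1&2&1&1\\
5&1&1&1&1&2&2&3\\
\ge6&1&1&1&1&2&2&3
\end{array}
\]
The columns become constant from $t=2,2,2,3,4,5,5$ on, which are the stated values of $t_0(k)$. At $k=-12$ it is the correction that makes the stable value appear at $t=5$, one step before $-\frac k2$. The least possible $L(K)$ is the maximum of $t_0(k)$ over even $k$ with $K\le k\le0$, since odd $k$ impose no condition; this gives the stated list.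

Finally, let $t\ge2$ and let $k\ge2$ be even. Then $k\ge10-4t$, and $d_{k,t}=\gamma_{k,t}=0$ because $\mathcal G$ contains only non-positive powers of $y$. By \eqref{eq:lower} there are no generators of odd weight and, for every $t\ge1$, none of weight less than $-4t$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHPV} Barth, Hulek, Peters, and Van de Ven, \emph{Compact Complex Surfaces}.

\bibitem{St} Sturmfels, \emph{Algorithms in Invariant Theory}.

\bibitem{SW} Kaiwen Sun and Haowu Wang, \emph{Weyl invariant $E_8$ Jacobi forms and $E$-strings}, arXiv:2109.10578 (2021).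

\end{thebibliography}
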